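
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Automorphisms of compact abelian groups whose zeta function\\
is neither rational nor has a natural boundary}


\begin{abstract}
Let $\theta$ be an automorphism of a compact metric abelian group such that
every power $\theta^k$, $k\ge1$, has finitely many fixed points, and let
$\zeta_\theta$ be the associated dynamical zeta function, assumed to have positive
radius of convergence. Must $\zeta_\theta$ be either rational or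
have its circle of convergence as natural boundary? We show that the answer is
no: an ergodic automorphism of a product of two one-dimensional solenoids has
$\zeta_\theta(z)=(1+z)/\sqrt{1-4z^2}$. The dichotomy fails in every dimension
$0,1,2,\dots,\infty$, it can fail even when $\zeta_\theta$ has a single-valued
meromorphic continuation beyond its circle of convergence, and it fails for radii
of convergence that are dense in $(0,1)$. The radius is always at most $1$, and
when it equals $1$ the dichotomy holds, by the P\'olya--Carlson theorem.
\end{abstract}

\section{Introduction}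

\subsection*{The question}

Let $\theta\colon X\to X$ be an automorphism of a compact metric abelian group,
and let $N_k=N_k(\theta)$ be the number of fixed points of $\theta^k$. Throughout
we assume that $N_k<\infty$ for all $k\ge1$, and we put
\[
L(z)=\sum_{k\ge1}\frac{N_k}{k}z^k ,\qquad
\zeta_\theta(z)=\exp\bigl(L(z)\bigr).
\]
We also assume throughout that the radius of convergence $R$ of $L$ is positive;
otherwise $\zeta_\theta$ is only a formal power series and has no analytic
behavior to discuss. Since the identity of $X$ is always fixed, $N_k\ge1$, so $L$
diverges at $z=1$ and $R\le1$.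

The radius of convergence of the power series $\zeta_\theta$
is also $R$. It is at least $R$ because $e^{L}$ is holomorphic on $|z|<R$. It is
at most $R$ because $L$ has nonnegative coefficients, so that the coefficients of
$e^L=1+L+L^2/2+\cdots$ dominate those of $L$.

We say that $|z|=R$ is a \emph{natural boundary} of $\zeta_\theta$ if no point of
this circle has a neighborhood into which $\zeta_\theta$ continues analytically.
We say that \emph{the dichotomy holds for} $\theta$ if $\zeta_\theta$ is a rational
function or has $|z|=R$ as natural boundary. Whether the dichotomy holds for every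
$\theta$ is a question posed in \cite{GNS}.

\subsection*{Which answer would one guess?}

The fixed points of the powers of $\theta$ are made up of finite orbits. If $o_n$ is
the number of orbits of exact length $n$, then $n\,o_n\le N_n<\infty$ and
$N_k=\sum_{n\mid k}n\,o_n$, whence
\begin{equation}\label{eq:euler}
L(z)=\sum_{n\ge1}o_n\sum_{m\ge1}\frac{z^{nm}}{m},\qquad
\zeta_\theta(z)=\prod_{n\ge1}(1-z^n)^{-o_n}\in\mathbb Z[[z]].
\end{equation}
So $\zeta_\theta$ is a power series with integer coefficients. For such series there
is a classical dichotomy, the P\'olya--Carlson theorem \cite{Carlson}: \emph{a power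
series with integer coefficients that converges for $|z|<1$ is either rational or
has $|z|=1$ as natural boundary.} Both alternatives occur for zeta functions of
group automorphisms (Examples~\ref{ex:rational} and~\ref{ex:boundary} below), and
this makes a positive answer plausible.

But the P\'olya--Carlson theorem needs convergence in the whole unit disc, and for
smaller radii integrality alone does not suffice: the series
$1/\sqrt{1-4z}=\sum_n\binom{2n}{n}z^n$ has integer coefficients and is an
irrational algebraic function. We show that square roots of this kind are in fact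
zeta functions of group automorphisms.

\subsection*{The idea}

If $N_k=\lambda^k$ for all $k$, with $\lambda>1$, then
$\zeta_\theta(z)=(1-\lambda z)^{-1}$ has a pole. Suppose instead that the growth is
present only at a fraction of the times, say $N_k=\lambda^k$ when $q\mid k$ and
$N_k=1$ otherwise, for some $q\ge2$. Since
\[
\sum_{q\mid k}\frac{\lambda^k}{k}z^k=-\frac1q\log\bigl(1-(\lambda z)^q\bigr),
\]
the zeta function then behaves on $|z|=1/\lambda$ like
$\bigl(1-(\lambda z)^q\bigr)^{-1/q}$: it has finitely many branch points and no
natural boundary. The task is thus to find automorphisms whose fixed points are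
numerous at some times and scarce at others, in a regular pattern.

For multiplication by $2$, fixed points are counted by $2^k-1$, and passing to a
localization of $\mathbb Z$ deletes chosen primes from this number. An odd prime
$\ell$ divides $2^k-1$ exactly when the order of $2$ modulo $\ell$ divides $k$.
Hence, if we keep only primes with even order, nothing is left at odd times; if we
keep only primes with odd order, nothing is lost at odd times. The counterexamples
of positive dimension come from this parity. Those of dimension $0$ come from an
analogous condition on orders of roots of polynomials over a finite field.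

\subsection*{Results}

\begin{theorem}\label{thm:A}
There is an ergodic automorphism $\theta$ of a connected two-dimensional compact
metric abelian group, a product of two one-dimensional solenoids, with
\[
\zeta_\theta(z)=\frac{1+z}{\sqrt{1-4z^2}} .
\]
This function is irrational, has radius of convergence $\frac12$, and continues
analytically across every point of $|z|=\frac12$ except $z=\pm\frac12$. In
particular the dichotomy fails for $\theta$.
\end{theorem}

\begin{theorem}\label{thm:B}
The dichotomy fails for an automorphism of a one-dimensional solenoid that is dual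
to multiplication by $2$ on a subgroup of\/ $\mathbb Q$. It fails on connected
groups of every dimension $1,2,\dots,\infty$.
\end{theorem}

In the examples that prove these two theorems, $\zeta_\theta$ has branch points on
$|z|=R$, so it has no single-valued meromorphic continuation to a larger disc. One
might therefore hope to save the dichotomy by weakening its second alternative from
``natural boundary'' to ``no meromorphic continuation to a larger disc''. This fails
as well.

\begin{theorem}\label{thm:C}
There is a $\theta$ with $R=\frac12$ such that $\zeta_\theta$ is irrational and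
extends to a single-valued meromorphic function on $|z|<2^{-1/2}$.
\end{theorem}

\begin{theorem}\label{thm:D}
\begin{enumerate}
\item[(i)] One always has $R\le1$. If $R=1$, the dichotomy holds.
\item[(ii)] Let $Q\ge3$ be a prime power and $c\ge1$ an integer. There is an
automorphism of a zero-dimensional group with $R=Q^{-c/(Q-1)}$ for which the
dichotomy fails. These radii are dense in $(0,1)$; in particular some are
arbitrarily close to~$1$.
\end{enumerate}
\end{theorem}

Together, Theorems~\ref{thm:B} and~\ref{thm:D} show that the dichotomy fails in
every dimension $0,1,2,\dots,\infty$.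

\section{Counting fixed points by duality}

\subsection*{Duality}

Let $M$ be a countable discrete abelian group, $\alpha$ an automorphism of $M$,
$X=\widehat M$ its Pontryagin dual (the group of characters of $M$), and
$\theta(\chi)=\chi\circ\alpha$. Then $X$ is a compact metrizable abelian group and
$\theta$ is an automorphism of it. We call $(X,\theta)$ the system \emph{dual to}
$(M,\alpha)$. We use the following standard facts. The group $X$ is connected if and
only if $M$ is torsion-free, and then $\dim X=\dim_{\mathbb Q}(M\otimes\mathbb Q)$;
if $M$ is a torsion group, then $X$ is zero-dimensional. The dual of a nonzero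
subgroup of $\mathbb Q$ is a one-dimensional \emph{solenoid}, a term that we allow
to include the circle $\widehat{\mathbb Z}$. The dual of a direct sum is the
product of the duals.

A character $\chi$ satisfies $\theta^k\chi=\chi$ if and only if it annihilates
$(\alpha^k-1)M$, so the fixed points of $\theta^k$ form the dual of
$M/(\alpha^k-1)M$. A finite abelian group and its dual have the same order, hence
\begin{equation}\label{eq:dual}
N_k(\theta)=\bigl|M/(\alpha^k-1)M\bigr|\qquad\text{whenever this is finite.}
\end{equation}

\subsection*{Localizations}

Let $\mathcal O$ be $\mathbb Z$ or a polynomial ring $\mathbb F_Q[t]$ over a finite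
field with $Q$ elements. By a \emph{prime} of $\mathcal O$ we mean a positive prime
number, respectively a monic irreducible polynomial. For a set $S$ of primes let
\[
\mathcal O_S=\Bigl\{\frac ab:\ a,b\in\mathcal O,\ b\ne0\text{ divisible by no prime
of }S\Bigr\}.
\]
For nonzero $n\in\mathcal O$ let $n_S=\prod_{\ell\in S}\ell^{v_\ell(n)}$ be its
\emph{$S$-part}, where $v_\ell(n)$ is the exponent of $\ell$ in $n$.

\begin{lemma}\label{lem:local}
For nonzero $n\in\mathcal O$ one has
$\mathcal O_S/n\mathcal O_S\cong\mathcal O/n_S\mathcal O$. In particular, for nonzero
$n\in\mathbb Z$ and nonzero $g\in\mathbb F_Q[t]$,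
\[
|\mathbb Z_S/n\mathbb Z_S|=n_S,\qquad
\bigl|\mathbb F_Q[t]_S/g\,\mathbb F_Q[t]_S\bigr|=Q^{\deg g_S}.
\]
\end{lemma}

\begin{proof}
No prime of $S$ divides $n/n_S$, so $n/n_S$ is a unit of $\mathcal O_S$ and
$n\mathcal O_S=n_S\mathcal O_S$. The natural map
$\mathcal O\to\mathcal O_S/n_S\mathcal O_S$ is surjective: given
$a/b\in\mathcal O_S$ with $b$ divisible by no prime of $S$, the elements $b$ and
$n_S$ are coprime, so there is
$b'\in\mathcal O$ with $bb'\equiv1\pmod{n_S}$, and
$a/b-ab'=a(1-bb')/b\in n_S\mathcal O_S$. If $m\in\mathcal O$ is in the kernel, then
$bm=n_Sa$ for some $a,b\in\mathcal O$ with $b$ coprime to $n_S$, so $n_S\mid m$; thus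
the kernel is $n_S\mathcal O$.
\end{proof}

The lemma includes $S=\emptyset$, where $\mathcal O_S$ is the fraction field and
$n_S=1$.

\subsection*{Both alternatives occur}

\begin{example}[rational]\label{ex:rational}
Let $S$ be the set of all odd primes, so that $\mathbb Z_S=\mathbb Z[\frac12]$, and
let $\alpha$ be multiplication by $2$. Then $N_k=2^k-1$ and
$\zeta_\theta(z)=(1-z)/(1-2z)$.
\end{example}

\begin{example}[natural boundary]\label{ex:boundary}
Let $S=\{3\}$ and let $\alpha$ be multiplication by $2$ on $\mathbb Z_S$. Then
$N_k=(2^k-1)_{\{3\}}$ is $1$ for odd $k$. For even $k$ it equals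
$3\cdot3^{v_3(k)}$, since $v_3(4^m-1)=1+v_3(m)$. Thus $1\le N_k\le3k$ and $R=1$.

Suppose that $\zeta_\theta$ were rational. Since $\zeta_\theta(0)=1$, we could write
$\zeta_\theta=\prod_i(1-a_iz)/\prod_j(1-b_jz)$ in lowest terms with nonzero
$a_i,b_j$, and then $N_k=\sum_jb_j^k-\sum_ia_i^k$. The function
$L'=\zeta_\theta'/\zeta_\theta$ is holomorphic for $|z|<1$ and has poles at all
$1/a_i$ and $1/b_j$, so $|a_i|,|b_j|\le1$. Hence $N_k$ would be bounded, but
$N_{2\cdot3^s}=3^{s+1}$. So $\zeta_\theta$ is irrational, and by
Theorem~\ref{thm:D}(i) it has the unit circle as natural boundary.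
\end{example}

\section{The square-root example}

For an odd prime $\ell$ let $\operatorname{ord}_\ell(2)$ be the multiplicative order
of $2$ modulo $\ell$. From now on,
\[
A=\{\ell\text{ odd prime}:\operatorname{ord}_\ell(2)\text{ even}\},\qquad
B=\{\ell\text{ odd prime}:\operatorname{ord}_\ell(2)\text{ odd}\}.
\]
These sets partition the odd primes: $3,5,11\in A$ (orders $2,4,10$), and
$7,31\in B$ (orders $3,5$).

We want $N_k$ to be $1$ at odd times and as large as in Example~\ref{ex:rational}
at even times. Multiplication by $2$ on $\mathbb Z_A$ has $N_k=(2^k-1)_A$, which is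
indeed $1$ for odd $k$. At even times, however, the factor $(2^k-1)_B$ is missing.
Multiplication by $2$ on $\mathbb Z_B$ would restore it, but at odd times as well;
together the two would give $2^k-1$ for all $k$, and a rational zeta function. The
remedy is to multiply by $-2$ on $\mathbb Z_B$. At even times the sign is
invisible. At odd times $2^k-1$ is replaced by $2^k+1$, whose prime factors all lie
in $A$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $M=\mathbb Z_A\oplus\mathbb Z_B$ and $\alpha(x,y)=(2x,-2y)$. Since
$2\notin A\cup B$, the numbers $\pm2$ are units in both rings, so $\alpha$ is an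
automorphism. Let $(X,\theta)$ be the dual system. The group $M$ is countable,
torsion-free and of rank $2$, so $X$ is connected of dimension $2$; it is the
product of the solenoids $\widehat{\mathbb Z_A}$ and $\widehat{\mathbb Z_B}$.

\emph{Ergodicity} (with respect to Haar measure). The characters of $X$ are the
elements of $M$, and $\theta$ acts on them by $\alpha$. Since $2^k-1$ and
$(-2)^k-1$ are nonzero, $\alpha^k-1$ is injective on $M$ for every $k\ge1$, so every
nonzero element of $M$ has an infinite $\alpha$-orbit. The Fourier coefficients of a
$\theta$-invariant $f\in L^2(X)$ are constant along $\alpha$-orbits and square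
summable. They therefore vanish except at $0\in M$, and $f$ is constant.

\emph{Fixed points.} By \eqref{eq:dual} and Lemma~\ref{lem:local},
\[
N_k=(2^k-1)_A\cdot\bigl((-2)^k-1\bigr)_B .
\]

Let $k$ be odd. If a prime $\ell$ divides $2^k-1$, then
$\operatorname{ord}_\ell(2)$ divides $k$, so it is odd and $\ell\notin A$. Thus the
first factor is $1$. Next, $(-2)^k-1=-(2^k+1)$. If $\ell\mid2^k+1$, then $\ell$ is
odd and $2^k\equiv-1\not\equiv1\pmod\ell$, so $\operatorname{ord}_\ell(2)$ divides
$2k$ but not $k$. An odd divisor of $2k$ divides $k$, so
$\operatorname{ord}_\ell(2)$ is even and $\ell\notin B$. Thus the second factor is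
$1$, and $N_k=1$.

Let $k$ be even. Then $(-2)^k-1=2^k-1$. This number is odd, so all its prime factors
lie in $A\cup B$ and $N_k=(2^k-1)_A(2^k-1)_B=2^k-1$.

The sequence $N_k$ thus begins $1,3,1,15,1,63$. For instance,
$N_5=31_A\cdot33_B=1$ because $31\in B$ and $3,11\in A$, while
$N_6=63_A\cdot63_B=9\cdot7$.

\emph{The zeta function.} The radius of convergence is $\frac12$, and for
$|z|<\frac12$
\[
L(z)=\sum_{k\text{ odd}}\frac{z^k}{k}+\sum_{k\text{ even}}\frac{(2^k-1)z^k}{k}
=\tfrac12\log\frac{1+z}{1-z}-\tfrac12\log(1-4z^2)+\tfrac12\log(1-z^2).
\]
Exponentiating, and using $(1+z)(1-z^2)/(1-z)=(1+z)^2$,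
\[
\zeta_\theta(z)=\left(\frac{(1+z)(1-z^2)}{(1-z)(1-4z^2)}\right)^{1/2}
=\frac{1+z}{\sqrt{1-4z^2}},
\]
with the branch that equals $1$ at $0$.

\emph{The dichotomy fails.} The function
$\zeta_\theta^2=(1+z)^2/(1-4z^2)$ has a simple pole at $\frac12$, whereas the square
of a rational function has even order at every point; so $\zeta_\theta$ is not
rational. Since $1-4z^2$ vanishes only at $\pm\frac12$, its square root, and with it
$\zeta_\theta$, continues analytically across every other point of $|z|=\frac12$. At
$\pm\frac12$ there is no continuation, because $\zeta_\theta$ is unbounded there.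
\end{proof}

\section{A residue criterion}

In the remaining examples we do not use a closed formula for $\zeta_\theta$. It
suffices to know $N_k$ exactly at the times that carry the growth, and to bound it at
the other times. The information is read off from the logarithmic derivative
\[
G(z)=L'(z)=\frac{\zeta_\theta'(z)}{\zeta_\theta(z)}=\sum_{k\ge1}N_kz^{k-1},
\]
which has the same radius of convergence $R$. A factor $(1-z/z_0)^{-\delta}$ of
$\zeta_\theta$ becomes a simple pole of $G$ at $z_0$ with residue $-\delta$. Fractional
exponents are therefore visible as non-integer residues.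

\begin{lemma}\label{lem:residue}
Suppose that $G$ extends meromorphically to $|z|<R'$, where $R'>R$.
\begin{enumerate}
\item[(a)] The function $\zeta_\theta$ continues analytically across all but finitely
many points of $|z|=R$. In particular $|z|=R$ is not a natural boundary.
\item[(b)] If $G$ has in $|z|<R'$ a simple pole with non-integer residue, then
$\zeta_\theta$ does not extend to a meromorphic function on $|z|<R'$. In
particular it is not rational.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The circle $|z|=R$ is a compact subset of the disc $|z|<R'$, so it contains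
only finitely many poles of $G$. If $z_1$ on the circle is not a pole, let $U$ be a
disc around $z_1$, inside $|z|<R'$, on which $G$ is holomorphic. The intersection
$U\cap\{|z|<R\}$ is convex, hence connected. So a primitive of $G$ on $U$ differs
from $L$ on this intersection by a constant. Adjust the primitive so that the
constant is $0$; its exponential continues $\zeta_\theta$ to $U$.

(b) If $\zeta_\theta$ agreed near $0$ with a meromorphic function $F$ on $|z|<R'$,
then $G=F'/F$ near $0$, hence on all of $|z|<R'$ by the identity theorem. But
$F'/F$ has only simple poles, and its residues are integers, namely the orders of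
$F$ at these points.
\end{proof}

Part (b) says nothing about poles with integer residues. In the proof of
Theorem~\ref{thm:C} it will have to be applied on a disc that reaches beyond the
poles on $|z|=R$.

\section{Dimension one, and single-valued continuation}

We now keep only the primes of $B$. At odd times this loses nothing, so the growth
$2^k$ is complete at half of all times. At even times what remains is at most
$2^{k/2}$, and this gap leaves room to continue $G$ beyond $|z|=\frac12$.

\begin{lemma}\label{lem:oddpart}
Let $(X_B,\theta_B)$ be dual to multiplication by $2$ on $\mathbb Z_B$. If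
$k=2^aj$ with $j$ odd, then $N_k(\theta_B)=2^j-1$.
\end{lemma}

\begin{proof}
By \eqref{eq:dual} and Lemma~\ref{lem:local}, $N_k=(2^k-1)_B$. For every prime
$\ell$ dividing $2^j-1$ the order $\operatorname{ord}_\ell(2)$ divides $j$ and is
odd, so $\ell\in B$; thus $(2^j-1)_B=2^j-1$, and it suffices
to show that $v_\ell(2^k-1)=v_\ell(2^j-1)$ for every $\ell\in B$. Since
$\operatorname{ord}_\ell(2)$ is odd, it divides $k$ if and only if it divides $j$,
so $\ell$ divides both numbers or neither. If it divides both, write
\[
2^k-1=(2^j-1)\prod_{0\le i<a}\bigl(2^{2^ij}+1\bigr).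
\]
Each factor of the product is $\equiv2\not\equiv0\pmod\ell$, so the two valuations
agree.
\end{proof}

The first values of $N_k(\theta_B)$ are $1,1,7,1,31,7$. We separate the odd times
$k=j$, the times $k=2j$ with $j$ odd, and the times divisible by $4$. The first two
classes carry the same numbers $2^j-1$, but those of the second class appear at
doubled times; this moves the poles of $G$ outward and halves the residues. Let
\[
u(w)=\sum_{j\text{ odd}}(2^j-1)w^{j-1}=\frac{2}{1-4w^2}-\frac{1}{1-w^2}.
\]

\begin{lemma}\label{lem:levels}
For $\theta_B$ one has $R=\frac12$, and $G$ extends meromorphically to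
$|z|<2^{-1/4}$. There are functions $H_1$ and $H_2$, holomorphic on $|z|<2^{-1/2}$
and on $|z|<2^{-1/4}$ respectively, such that
\begin{align}
G(z)&=u(z)+H_1(z) &&(|z|<2^{-1/2}),\label{eq:level1}\\
G(z)&=u(z)+z\,u(z^2)+H_2(z) &&(|z|<2^{-1/4}).\label{eq:level2}
\end{align}
In particular, $G$ has at $z=\frac12$ a simple pole with residue $-\frac12$, and at
$z=2^{-1/2}$ a simple pole with residue $-\frac14$.
\end{lemma}

\begin{proof}
For $m=1,2$ let $H_m(z)=\sum_{2^m\mid k}N_kz^{k-1}$. If $2^m\mid k$, then
$N_k\le2^{k/2^m}$ by Lemma~\ref{lem:oddpart}, so $H_m$ is holomorphic on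
$|z|<2^{-1/2^m}$. By the same lemma, the odd times contribute $u(z)$ to $G$, and the
times $k=2j$ with $j$ odd contribute
$\sum_{j\text{ odd}}(2^j-1)z^{2j-1}=z\,u(z^2)$. This proves \eqref{eq:level1} and
\eqref{eq:level2} near $0$, and then as meromorphic continuations. Since $N_k\le2^k$
for all $k$, and $N_k=2^k-1$ for odd $k$, we have $R=\frac12$.

The term $2/(1-4z^2)$ of $u(z)$ has at $z=\frac12$ a simple pole with residue
$2/(-8\cdot\frac12)=-\frac12$, and the remaining terms in \eqref{eq:level1} are
holomorphic there. The term $2z/(1-4z^4)$ of $z\,u(z^2)$ has at $z_0=2^{-1/2}$ a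
simple pole with residue
\[
\frac{2z_0}{-16z_0^3}=-\frac1{8z_0^2}=-\frac14,
\]
and the remaining terms in \eqref{eq:level2} are holomorphic there.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The group $X_B$ is the dual of $\mathbb Z_B\subset\mathbb Q$, a one-dimensional
solenoid. By Lemma~\ref{lem:levels}, $R=\frac12$, and $G$ is meromorphic on
$|z|<2^{-1/2}$ and has at $z=\frac12$ a simple pole with residue $-\frac12$. By
Lemma~\ref{lem:residue}, $\zeta_{\theta_B}$ is irrational and does not have
$|z|=\frac12$ as natural boundary.

For dimension $1+m$ with $1\le m\le\infty$, replace $\mathbb Z_B$ by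
$\mathbb Z_B\oplus\mathbb Q^m$ (a countable direct sum if $m=\infty$), with
multiplication by $2$ on all summands. This group is countable, torsion-free and of
rank $1+m$, so its dual is connected of dimension $1+m$. Since
$(2^k-1)\mathbb Q=\mathbb Q$, the new summands contribute nothing to
\eqref{eq:dual}. So the numbers $N_k$, and with them the zeta function, are
unchanged.
\end{proof}

For Theorem~\ref{thm:C} we must clear the denominator $2$ of the residues on
$|z|=\frac12$. Multiplying all $N_k$ by $2$ does this. But the residue at
$2^{-1/2}$ has denominator $4$, so irrationality survives.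

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\theta=\theta_B\times\mathrm{id}$ on $X_B\times\mathbb Z/2$. Then
$N_k(\theta)=2N_k(\theta_B)$, so $R=\frac12$, $\zeta_\theta=\zeta_{\theta_B}^2$, and
the logarithmic derivative of $\zeta_\theta$ is $2G$ with $G$ as in
Lemma~\ref{lem:levels}.

\emph{Continuation.} By \eqref{eq:level1}, on $|z|<2^{-1/2}$
\[
2G(z)=\frac{4}{1-4z^2}-\frac{2}{1-z^2}+2H_1(z),\qquad
\frac{4}{1-4z^2}=\frac{2}{1+2z}+\frac{2}{1-2z}.
\]
The last expression is the logarithmic derivative of $(1+2z)/(1-2z)$. Let $h$ be
the primitive of the holomorphic function $-2/(1-z^2)+2H_1(z)$ on the disc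
$|z|<2^{-1/2}$ with $h(0)=0$. Then
\[
\zeta_\theta(z)=\frac{1+2z}{1-2z}\,e^{h(z)}\qquad(|z|<\tfrac12),
\]
since both sides have the same logarithmic derivative and value $1$ at $0$. The
right-hand side is meromorphic on $|z|<2^{-1/2}$.

\emph{Irrationality.} On the larger disc $|z|<2^{-1/4}$, the function $2G$ is
meromorphic and has at $2^{-1/2}$ a simple pole with residue
$2\cdot(-\frac14)=-\frac12$. By Lemma~\ref{lem:residue}(b),
applied to $\theta$ with $R'=2^{-1/4}$, $\zeta_\theta$ is not rational.
\end{proof}

\section{The role of the radius of convergence}

\begin{proof}[Proof of Theorem~\ref{thm:D}(i)]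
We saw in the introduction that $R\le1$, because $N_k\ge1$. If $R=1$, then
$\zeta_\theta$ converges for $|z|<1$, and it has integer coefficients by
\eqref{eq:euler}. The P\'olya--Carlson theorem \cite{Carlson} then says precisely
that the dichotomy holds.
\end{proof}

For part (ii) we need slow exponential growth that is present at a regular set of
times. Here we replace $\mathbb Z$ by $\mathbb F_Q[t]$ and the sign $-1$ by a root
of unity. Put $d=Q-1\ge2$ and let $\omega$ generate $\mathbb F_Q^*$, a cyclic group
of order $d$. We multiply by $\omega t$. On $\mathbb F_Q[t,t^{-1}]$, that is, if all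
primes except $t$ are kept, the twist by $\omega$ has no effect on the count: the
polynomial $(\omega t)^k-1$ has degree $k$ and is prime to $t$, so $N_k=Q^k$ for all
$k$. To make the twist felt we keep only those roots whose order is coprime to $d$.
Such a root cannot compensate for $\omega^k$ unless $\omega^k=1$, that is, unless
$d\mid k$.

Let $P$ be the set of monic irreducible $f\in\mathbb F_Q[t]$, $f\ne t$, whose roots
have multiplicative order coprime to $d$. (The roots of $f$ are nonzero elements of a
finite field, conjugate over $\mathbb F_Q$, so they all have the same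
order.) Let $D_P=\mathbb F_Q[t]_P$. Since $t\notin P$, the element $\omega t$ is a
unit of $D_P$. For $c\ge1$ let
\[
M=D_P^{\,c},\qquad \alpha=\text{multiplication by }\omega t ,
\]
and let $(X,\theta)$ be the dual system. If $Q$ is a power of the prime $p$, then
$pM=0$, so $M$ is a countable torsion group and $X$ is zero-dimensional.

\begin{lemma}\label{lem:poly}
For $k\ge1$ let $k'$ be the largest divisor of $k$ coprime to $d$. Then $N_k=1$ if
$d\nmid k$, and $N_k=Q^{ck'}$ if $d\mid k$.
\end{lemma}

\begin{proof}
Let $g=(\omega t)^k-1\neq0$. By \eqref{eq:dual} and Lemma~\ref{lem:local},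
$N_k=Q^{c\deg g_P}$. Irreducible polynomials over $\mathbb F_Q$ have simple roots,
so the exponent of $f\in P$ in a nonzero polynomial is the multiplicity in it of any
root $\beta$ of $f$.

Let $\beta$ be a root of some $f\in P$, of order $n$ coprime to $d$, and suppose
that $g(\beta)=0$, that is, $(\omega\beta)^k=1$. Raising to the $n$th power gives
$\omega^{kn}=1$, so $d\mid kn$ and hence $d\mid k$. If $d\nmid k$, there is thus no
such $\beta$, so $g_P=1$ and $N_k=1$.

Let $d\mid k$. Then $\omega^k=1$ and $g=t^k-1$. We claim that $g_P=t^{k'}-1$. Put
$e=k/k'$. Every prime factor of $e$ divides $d=Q-1$, which is prime to $p$, so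
$p\nmid e$. Write
\[
t^k-1=(t^{k'}-1)\sum_{0\le i<e}t^{k'i}.
\]
Let $\beta$ be a root of $t^k-1$ whose order $n$ is coprime to $d$. Then $n\mid k$
gives $n\mid k'$, so $\beta^{k'}=1$, and the second factor takes the value $e\ne0$
at $\beta$. Therefore $\beta$ has the same multiplicity in $t^k-1$ and in
$t^{k'}-1$, so every $f\in P$ has the same exponent in these two polynomials.
Conversely, every root of $t^{k'}-1$ is nonzero and has order dividing $k'$, hence
coprime to $d$, so every monic irreducible factor of $t^{k'}-1$ is in $P$. This
proves the claim, and $\deg g_P=k'$.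
\end{proof}

In the smallest case $Q=3$, $c=1$ we have $d=2$ and $\omega=-1$. Here $N_k=1$ for odd
$k$, and $N_{2m}=3^{m'}$ with $m'$ the odd part of $m$. The full growth
$3^{m}=(\sqrt3)^{2m}$ occurs exactly at the times $k=2m$ with $m$ odd, one quarter of
all times. Accordingly the residue at $z=3^{-1/2}$ will be $-\frac14$.

\begin{proof}[Proof of Theorem~\ref{thm:D}(ii)]
Put $\varrho=Q^{-c/d}<1$. By Lemma~\ref{lem:poly} there are three kinds of times.
\begin{itemize}
\item If $k=dm$ with $\gcd(m,d)=1$, then $k'=m$ and $N_k=Q^{cm}=\varrho^{-k}$.
\item If $k=dm$ with $\gcd(m,d)>1$, then $k'$ is the largest divisor of $m$ coprime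
to $d$. It is a proper divisor of $m$, so $k'\le m/2$ and
$N_k\le Q^{cm/2}=\varrho^{-k/2}$.
\item If $d\nmid k$, then $N_k=1$.
\end{itemize}
Thus $N_k\le\varrho^{-k}$ for all $k$, with equality for infinitely many $k$, so
$R=\varrho$. The last two kinds contribute to $G$ a function $H$ that is holomorphic
for $|z|<\varrho^{1/2}$. The condition that defines the first kind is periodic in $m$
with period $d$. With $w=Q^cz^d$ the first kind contributes
\[
\frac1z\sum_{\substack{m\ge1\\ \gcd(m,d)=1}}w^m
=\frac1z\cdot\frac{\sum_{1\le r<d,\ \gcd(r,d)=1}w^r}{1-w^d};
\]
here $d\ge2$ excludes $r=d$. The apparent pole at $z=0$ cancels, since $w$ divides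
the numerator and $w$ is divisible by $z^d$. So $G$ is meromorphic on
$|z|<\varrho^{1/2}$.

At $z_0=\varrho$ we have $w=1$. The numerator of the last fraction is then
$\varphi(d)$, where $\varphi$ is Euler's function. Since $w^d=Q^{cd}z^{d^2}$, the
derivative of $1-w^d$ with respect to $z$ is $-d^2w^d/z$, which equals $-d^2/z_0$ at
$z_0$. So $G$ has at $z_0$ a simple pole with residue
\[
\frac{\varphi(d)/z_0}{-d^2/z_0}=-\frac{\varphi(d)}{d^2}\in(-1,0),
\]
which is not an integer. By Lemma~\ref{lem:residue} with $R'=\varrho^{1/2}$, the
dichotomy fails for $\theta$.

The radii obtained are $\exp\bigl(-c\,\frac{\log Q}{Q-1}\bigr)$ with $c\ge1$ and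
$Q\ge3$ a prime power. Since $\frac{\log Q}{Q-1}\to0$ as $Q\to\infty$, the positive
integer multiples of these numbers are dense in $(0,\infty)$. Hence the radii are
dense in $(0,1)$.
\end{proof}

\begin{remark}
The assumption $Q\ge3$ cannot be dropped from this construction. For $Q=2$ we have
$d=1$ and $\omega=1$, and the same proof of Lemma~\ref{lem:poly} gives $N_k=2^{ck}$
for all $k$. So $\zeta_\theta(z)=1/(1-2^cz)$ is rational.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Carlson}
F.~Carlson, \emph{\"Uber Potenzreihen mit ganzzahligen Koeffizienten},
Math.~Z. \textbf{9} (1921).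

\bibitem{GNS}
Keira Gunn, Khoa D.~Nguyen, and J.~C.~Saunders,
\emph{Endomorphisms of positive characteristic tori: entropy and zeta function},
arXiv:2112.14812 (2021).

\end{thebibliography}

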